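# Distance configurations of a graph in $\mathbb Z^d$: a sharp multilinear estimate in high dimension

## 1. Forms based on graphs, and the hyperplane $\sum 1/p_i=1$

Fix a finite simple connected graph $G$ with vertices $1,\dots,k$, $k\ge2$, and edge set $E$; write $m=|E|$ and let $\deg i$ be the degree of vertex $i$. For an integer $\lambda\ge1$, a **configuration** is a tuple $(x_1,\dots,x_k)\in(\mathbb Z^d)^k$ with $|x_i-x_j|^2=\lambda$ for every edge $\{i,j\}\in E$. Nothing is required of pairs that are not edges, and points may coincide. Put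
$$S_G(\lambda)=\{(y_1,\dots,y_k)\in(\mathbb Z^d)^k:\ y_1=0,\ |y_i-y_j|^2=\lambda\ \text{for all }\{i,j\}\in E\},\qquad N_G(\lambda)=|S_G(\lambda)| .$$
This set is finite because $G$ is connected. We call $\lambda$ **admissible** if $N_G(\lambda)\ne0$, and only consider such $\lambda$. For finitely supported $f_1,\dots,f_k:\mathbb Z^d\to\mathbb C$, the **form based on $G$** is
$$\Lambda_G(f_1,\dots,f_k)=\frac1{N_G(\lambda)}\sum_{x\in\mathbb Z^d}\ \sum_{y\in S_G(\lambda)}\ \prod_{i=1}^kf_i(x-y_i).$$
Setting $x_i=x-y_i$ (so $x_1=x$), we see that $N_G(\lambda)\Lambda_G(f)$ is the sum of $\prod_i f_i(x_i)$ over all configurations.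

Two examples. For $G=K_2$ and $d=1$, admissible means $\lambda=n^2$, $N_G=2$, and $\Lambda_G(f_1,f_2)=\frac12\sum_xf_1(x)\big(f_2(x-n)+f_2(x+n)\big)$. For the triangle $G=K_3$, $d=3$, $\lambda=2$, the point $y_2$ is one of the $12$ vectors $\pm e_i\pm e_j$ ($i<j$), and $y_3$ is another one with $y_2\cdot y_3=1$. For $y_2=(1,1,0)$ these are $(1,0,\pm1),(0,1,\pm1)$, so by symmetry $N_{K_3}(2)=12\cdot4=48$. No odd $\lambda$ is admissible for the triangle: if $z_1+z_2+z_3=0$ are the edge vectors taken around the triangle, then modulo $2$ each $|z|^2$ is congruent to the sum of the coordinates of $z$, so $3\lambda\equiv0$.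

We write $\|\cdot\|_p$ for the $\ell^p(\mathbb Z^d)$ norm and $s_i=1/p_i\in[0,1]$, with $1/0=\infty$. The constants $C,c>0$ may depend on $G,d$ and the exponents, never on $\lambda$ or the $f_i$, and may change from line to line.

The easy case is this.

**Proposition 1.** If $s\in[0,1]^k$ and $\sum_is_i=1$, then $|\Lambda_G(f)|\le\prod_i\|f_i\|_{1/s_i}$ for every $G$, every $d\ge1$ and every admissible $\lambda$.

*Proof.* For each fixed $y\in S_G(\lambda)$, Hölder's inequality on $\mathbb Z^d$ gives $\big|\sum_x\prod_if_i(x-y_i)\big|\le\prod_i\|f_i(\cdot-y_i)\|_{1/s_i}=\prod_i\|f_i\|_{1/s_i}$. Average over the $N_G(\lambda)$ values of $y$. ∎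

The proof ignores $\lambda$, the dimension and the graph. What changes if $\sum 1/p_i\neq1$? Eyvindur Palsson and Jennifer Smucker, in "$\ell^{p}$ improving estimates for multilinear forms motivated by distance graphs", arXiv:2605.12439 (2026), conjecture that for a high enough dimension $d$
$$|\Lambda_G(f_1,\dots,f_k)|\lesssim\|f_1\|_{p_1}\cdots\|f_k\|_{p_k}\,\lambda^{\frac d2\left(1-\sum_{i=1}^k\frac1{p_i}\right)}\tag{1}$$
for a range of $1<p_1,\dots,p_k<\infty$, with sharp exponent. Precisely: for each $G$ there is $d_0(G)$ such that for every $d\ge d_0(G)$ there is a nonempty open set $U\subset(1,\infty)^k$ such that (1) holds for all $(p_i)\in U$, all admissible $\lambda$ and all finitely supported $f_i$; and for such $(p_i)$ and no $\varepsilon>0$ does (1) hold for all admissible $\lambda$ with the power of $\lambda$ lowered by $\varepsilon$.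

Proposition 1 is (1) on a hyperplane, where the power of $\lambda$ is zero. A hyperplane has no interior, so the conjecture asks for something that Hölder cannot see.

We say that **the estimate holds at $s$** if $|\Lambda_G(f)|\le C\lambda^{\frac d2(1-\sum s_i)}\prod_i\|f_i\|_{1/s_i}$ for all admissible $\lambda$ and all finitely supported $f_i$. Throughout, $P=\sqrt\lambda$, so the power of $\lambda$ is $P^{d(1-\sum s_i)}$.

## 2. Testing on balls: which side of the hyperplane

By connectedness, every configuration satisfies $|x_i-x_j|\le(k-1)P$ for all $i,j$.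

**Lemma 2.** Let $d\ge1$, $s\in[0,1]^k$.

(i) For every admissible $\lambda$, the best constant $A$ in $|\Lambda_G(f)|\le A\prod\|f_i\|_{1/s_i}$ satisfies $A\ge c\lambda^{\frac d2(1-\sum s_i)}$, with $c>0$ independent of $\lambda$.

(ii) If $\sum s_i<1$ and some $\lambda$ is admissible, the estimate fails at $s$.

*Proof.* (i) Let $f_i=1_{B(0,kP)\cap\mathbb Z^d}$ for all $i$. If $|x|\le P$ and $y\in S_G(\lambda)$, then $|y_i|\le(k-1)P$, so $|x-y_i|\le kP$ and the product is $1$. Hence $\Lambda_G(f)\ge\#(B(0,P)\cap\mathbb Z^d)\ge cP^d$, while $\prod\|f_i\|_{1/s_i}\le CP^{d\sum s_i}$.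

(ii) Fix one admissible $\lambda$, let $f_i=1_{B(0,R)\cap\mathbb Z^d}$ and let $R\to\infty$. In the same way $\Lambda_G(f)\ge\#(B(0,R-(k-1)P)\cap\mathbb Z^d)\ge cR^d$ for large $R$, while $\prod\|f_i\|_{1/s_i}\le CR^{d\sum s_i}$. The ratio is unbounded. ∎

So sharpness is easy, the region $\sum s_i<1$ is hopeless, and everything is about $\sum s_i>1$. There the dimension matters. For $K_2$ and $d=1$, take $\lambda=n^2$, $f_1=\delta_0$, $f_2=\delta_n$: then $\Lambda_G=\frac12$ and all norms are $1$, while $\lambda^{\frac12(1-\sum s_i)}\to0$ as $n\to\infty$.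

## 3. Statements

**Hypothesis $(*)$.** Either $d\ge\max(4m+1,5k)$, or $G$ is a tree and $d\ge4m+1$.

Since $m\ge k-1\ge1$, in both cases $d\ge5$ and $d\ge4(k-1)+1\ge k$. Also $1\le\deg i\le m$.

**Theorem A (the conjecture).** Assume $(*)$.

(a) $c\,\lambda^{\frac d2(k-1)-m}\le N_G(\lambda)\le C\lambda^{\frac d2(k-1)-m}$ for all admissible $\lambda$.

(b) The estimate holds at every $s\in\mathcal R$, where
$$\mathcal R=\Big\{s:\ \sum_is_i\ge1,\quad\tfrac{2\deg i}d<s_i<1-\tfrac{4m-2\deg i}d\ \ (1\le i\le k)\Big\}\subset(0,1)^k.$$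
The set $U=\{p:(1/p_i)_i\in\mathcal R,\ \sum1/p_i>1\}\subset(1,\infty)^k$ is open and nonempty.

(c) The exponent is sharp: for each admissible $\lambda$ and each $s\in[0,1]^k$, the best constant in $|\Lambda_G(f)|\le A\prod\|f_i\|_{1/s_i}$ satisfies $A\ge c\lambda^{\frac d2(1-\sum s_i)}$, with $c>0$ independent of $\lambda$; and there are infinitely many admissible $\lambda$.

Hence the conjecture is true for every connected $G$ with $k\ge2$, with $d_0(G)=\max(4m+1,5k)$; for trees $4m+1$ suffices.

**Theorem B (complements, not needed for the conjecture).**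

(i) If $\sum s_i<1$, the estimate fails in every dimension having an admissible $\lambda$. Hence for fixed $s\in(0,1)^k$, the estimate holds in all sufficiently large dimensions if and only if $\sum s_i\ge1$.

(ii) Assume $(*)$. If the estimate holds at $s\in[0,1]^k$, then $\sum_i(1-s_i)\ge\frac{2m}d$, and $1-s_i\ge\frac2d\sum_{j\sim i}s_j$ for every $i$.

(iii) The set of $s\in[0,1]^k$ where the estimate holds is convex and contains $\Delta=\{s\in[0,1]^k:\sum s_i=1\}$. Under $(*)$ it contains $V\cap\{\sum s_i\ge1\}$ for some neighborhood $V$ of each point of $\Delta\cap(0,1)^k$.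

(iv) If $G$ is a tree, a nonempty open $U$ (with sharp exponent) exists if and only if $d\ge5$. If $G$ is bipartite and $d\le4$, no nonempty open $U$ exists.

For the triangle, $k=m=3$ and all degrees are $2$, so $d_0=15$, and for $d=15$ the region is $\frac4{15}<s_i<\frac7{15}$, $\sum s_i\ge1$; the point $(\frac13,\frac13,\frac13)$ is in it. For the path $1-2-3$ ($m=2$) and $d=9$, the region is $\frac29<s_1,s_3<\frac39$, $\frac49<s_2<\frac59$, $\sum s_i\ge1$.

## 4. Interpolation, and what it loses by itself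

**Lemma 3 (multilinear Riesz–Thorin).** For a $k$-linear form $B$ on functions supported in a fixed finite set, the function $s\mapsto\log\sup\{|B(f)|:\|f_i\|_{1/s_i}\le1\}$ is convex on $[0,1]^k$.

*Proof.* Let $s=(1-\theta)s^0+\theta s^1$ with $0<\theta<1$, let $\|f_i\|_{1/s_i}=1$, and let $M_j$ be any positive upper bound for the norm of $B$ at $s^j$. Put $s_i(z)=(1-z)s_i^0+zs_i^1$. If $s_i>0$, let $f_i^z=|f_i|^{s_i(z)/s_i}\frac{f_i}{|f_i|}$ where $f_i\neq0$, and $0$ elsewhere. If $s_i=0$, then $s_i^0=s_i^1=0$, and we let $f_i^z=f_i$. Then $z\mapsto B(f^z)$ is a finite sum of exponentials, hence entire and bounded on $0\le\operatorname{Re}z\le1$. On $\operatorname{Re}z=j\in\{0,1\}$ with $s_i>0$ we have $|f_i^z|=|f_i|^{s_i^j/s_i}$ on the support of $f_i$. If $s_i^j>0$, then $\sum|f_i^z|^{1/s_i^j}=\sum|f_i|^{1/s_i}=1$; if $s_i^j=0$, then $|f_i^z|\le1$. So $\|f_i^z\|_{1/s_i^j}\le1$ in all cases, and $|B(f^z)|\le M_j$ there. Since $f^\theta=f$, the three lines theorem gives $|B(f)|\le M_0^{1-\theta}M_1^\theta$. ∎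

We always apply it with constants independent of the finite set, so the conclusions hold for all finitely supported functions. Convexity for two points gives it for finite convex combinations.

**Corollary.** The set of $s\in[0,1]^k$ at which the estimate holds is convex and contains $\Delta$. Indeed for fixed $\lambda$ the logarithm of the norm of $\Lambda_G$ is convex in $s$, while the exponent $\frac d2(1-\sum s_i)$ is affine in $s$; and $\Delta$ is Proposition 1.

So a single good point with $\sum s_i>1$ yields, with $\Delta$, a hull with nonempty interior. The obvious candidate is the corner $s=(1,\dots,1)$, where trivially $|\Lambda_G(f)|\le N_G^{-1}\prod\|f_i\|_1$. This is an equality for point masses at the vertices of a configuration. By Theorem A(a), which we prove below, $N_G\asymp P^{d(k-1)-2m}$ under $(*)$, so the corner constant is $\asymp P^{-d(k-1)+2m}$ against the required $P^{-d(k-1)}$. Interpolate with a point $z\in\Delta$: at $s=(1-\theta)z+\theta(1,\dots,1)$ we have $1-\sum s_i=-\theta(k-1)$,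 and we get $P^{-\theta d(k-1)+2m\theta}$, which misses the target by $P^{2m\theta}$. Every $\theta>0$ loses. Each of the $m$ distance conditions is responsible for a factor $P^2$, and Hölder together with the corner bound does not recover it. The missing $P^{2m}$ must come from arithmetic.

## 5. One edge: the distance condition as an integral of oscillating kernels

Let $e(t)=e^{2\pi it}$ and let $\|t\|$ be the distance from $t\in\mathbb R$ to $\mathbb Z$. For integers, $\int_0^1e(\alpha(n-\lambda))\,d\alpha$ is $1$ if $n=\lambda$ and $0$ otherwise. Applied to $n=|x-y|^2$, it replaces the condition $|x-y|^2=\lambda$ by the kernels $e(\alpha|x-y|^2)$, and these factor over the $d$ coordinates. For most $\alpha$ the kernel, localized to scale $P$, has a much smaller $\ell^2$ norm than its absolute value has. We measure this by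
$$\gamma(\alpha)^2=\gamma_P(\alpha)^2=\frac1P\sum_{h\in\mathbb Z}e^{-h^2/4P^2}e^{-P^2\|2\alpha h\|^2},\qquad P\ge1,\ \alpha\in\mathbb R .$$
This is $1$-periodic and positive. For instance at $\alpha=\frac13$ and $P$ large, the terms with $3\mid h$ contribute fully and the others carry the tiny factor $e^{-P^2/9}$, so $\gamma^2$ is about one third of its value at $\alpha=0$. At $\alpha=\frac12$ it equals its value at $0$.

**Lemma 4.** For $u\in\mathbb R$ let $M_u$ be the operator on $\ell^2(\mathbb Z)$ with kernel $e(\alpha(x-y)^2)e^{-(x-u)^2/2P^2}e^{-(y-u)^2/2P^2}$. Then $\|M_u\|\le CP\gamma(\alpha)$.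

*Proof.* Since $(x-y)^2-(x'-y)^2=x^2-x'^2-2y(x-x')$, with $t=2\alpha(x-x')$,
$$|(M_uM_u^*)(x,x')|=e^{-\frac{(x-u)^2+(x'-u)^2}{2P^2}}\Big|\sum_ye(-ty)e^{-(y-u)^2/P^2}\Big|.$$
By Poisson summation the sum is at most $\sqrt\pi P\sum_ne^{-\pi^2P^2(n+t)^2}$. Let $n_0$ minimize $|n+t|$. Then $|n+t|\ge\|t\|$, and $|n-n_0|\le|n+t|+|n_0+t|\le2|n+t|$, so $(n+t)^2\ge\frac12\|t\|^2+\frac18(n-n_0)^2$. Since $P\ge1$ and $\pi^2/2>1$, the sum is at most $CPe^{-P^2\|t\|^2}$. The first factor is at most $e^{-(x-x')^2/4P^2}$, because $(x-u)^2+(x'-u)^2\ge\frac12(x-x')^2$. Schur's test (the norm of a self-adjoint kernel is at most its largest absolute row sum) gives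
$$\|M_u\|^2=\|M_uM_u^*\|\le CP\sum_he^{-h^2/4P^2}e^{-P^2\|2\alpha h\|^2}=CP^2\gamma(\alpha)^2.\qquad∎$$

The next lemma says that $\gamma$ is large only near rationals with small denominators. Part (iii) is the one that matters most: it tells us the saving $P^{-2}$ as soon as we integrate a power of $\gamma$ above the fourth.

**Lemma 5.** Let $P\ge1$.

(i) $\gamma\le C$.

(ii) Either $\gamma(\alpha)^2\le C/P$ (first kind), or (second kind) there are coprime $b,q$ with $1\le q\le P/4$ such that $\tau=2\alpha-b/q$ satisfies $|\tau|\le\frac1{4Pq}$ and $\gamma(\alpha)^2\le\frac C{q(1+P^2|\tau|)}$.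

(iii) For $r>4$: $\int_0^1\gamma^r\,d\alpha\le C_rP^{-2}$. With $\mathfrak M_1(Q,T)=\{\alpha:|\alpha-\frac aq|\le TP^{-2}\text{ for some }a\in\mathbb Z,\ 1\le q\le Q\}$ and $Q,T\ge1$,
$$\int_{[0,1)\setminus\mathfrak M_1(Q,T)}\gamma^r\,d\alpha\le C_r\big(P^{-r/2}+P^{-2}(Q^{2-r/2}+T^{1-r/2})\big).$$

(iv) For fixed coprime $a,q$ (with $q\ge1$) and fixed $\beta$: $\limsup_{P\to\infty}\gamma_P\big(\frac aq+\frac\beta{P^2}\big)^2\le\frac C{q(1+|\beta|)}$.

*Proof.* Let $t=2\alpha$, $\mathcal H=\{h\in\mathbb Z:|h|\le P/4,\ \|th\|\le\frac1{4P}\}$ and $V=|\mathcal H|$.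

*Reduction to counting.* We claim $\gamma^2\le CV/P$. Let $\langle th\rangle\in(-\frac12,\frac12]$ represent $th$ mod $1$. Sort all $h\in\mathbb Z$ into boxes: $h\in[\frac{iP}4,\frac{(i+1)P}4)$ and $\langle th\rangle\in[\frac j{4P},\frac{j+1}{4P})$. The difference of two elements of one box lies in $\mathcal H$, so subtracting a fixed element maps the box injectively into $\mathcal H$, and each box has at most $V$ elements. In box $(i,j)$ we have $|h|\ge\frac P4\min(|i|,|i+1|)$ and $\|th\|=|\langle th\rangle|\ge\frac1{4P}\min(|j|,|j+1|)$, so each summand is at most $e^{-\min(|i|,|i+1|)^2/64}e^{-\min(|j|,|j+1|)^2/16}$. Summing over $i,j$ gives the claim.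

(i) $V\le P/2+1\le\frac32P$.

(ii) If $\mathcal H=\{0\}$, then $V=1$ and $\gamma^2\le C/P$. Otherwise, as $\mathcal H=-\mathcal H$, it has a least positive element $q\le P/4$. Let $b$ be the integer nearest to $tq$ and $\tau=t-b/q$; then $|tq-b|\le\frac1{4P}$, so $|\tau|\le\frac1{4Pq}$. If $g=\gcd(b,q)$, then $\|tq/g\|\le|tq-b|/g\le\frac1{4P}$, so $q/g\in\mathcal H$ and $g=1$ by minimality. Now let $h\in\mathcal H$ with $|th-a|\le\frac1{4P}$, $a\in\mathbb Z$. Then
$$|aq-bh|\le q|a-th|+|h||tq-b|\le\frac{q+|h|}{4P}\le\frac18,$$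
so $aq=bh$, hence $h=ql$, $a=bl$ with $l\in\mathbb Z$, and $th-a=\tau ql$. The conditions $q|l|\le P/4$ and $|\tau|q|l|\le\frac1{4P}$ give $V\le1+2\min\big(\frac P{4q},\frac1{4Pq|\tau|}\big)$. Both entries of the minimum are $\ge1$, so
$$V\le3\min\Big(\frac P{4q},\frac1{4Pq|\tau|}\Big)=\frac{3P}{4q}\min\Big(1,\frac1{P^2|\tau|}\Big)\le\frac32\,\frac P{q(1+P^2|\tau|)}.$$

(iii) The first kind contributes at most $CP^{-r/2}\le CP^{-2}$. For the second kind with given $q$ and $\alpha\in[0,1)$, we have $0\le b\le2q$, so at most $4q$ values of $b$. The contribution is at most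
$$C\sum_qq\int_{\mathbb R}\big(q(1+P^2|\tau|)\big)^{-r/2}d\tau\le CP^{-2}\sum_qq^{1-r/2}\le CP^{-2},$$
where the last series converges because $r>4$. Suppose moreover $\alpha\notin\mathfrak M_1(Q,T)$. Since $\alpha=\frac b{2q}+\frac\tau2$, we must have $2q>Q$ or $|\tau|>2TP^{-2}$. In the first case the sum is restricted to $q>Q/2$ and is at most $CQ^{2-r/2}$; in the second the integral is at most $CP^{-2}T^{1-r/2}q^{-r/2}$. This is the second bound.

(iv) Here $t=\frac{2a}q+\frac{2\beta}{P^2}$. Write $2a/q=b/q'$ in lowest terms; then $q'\ge q/2$. For $h\in\mathcal H$, $\|2ah/q\|\le\frac1{4P}+\frac{2|\beta||h|}{P^2}\le\frac1{4P}+\frac{|\beta|}{2P}<\frac1q$ for large $P$. As $\|2ah/q\|$ is a multiple of $1/q$, it is $0$, i.e. $q'\mid h$. Then $th\equiv2\beta h/P^2$ mod $1$ with $|2\beta h/P^2|\le|\beta|/2P<\frac12$ for large $P$, so $2|\beta||h|/P^2=\|th\|\le\frac1{4P}$. Thus $V\le1+2\min\big(\frac P{4q'},\frac P{8q'|\beta|}\big)$; divide by $P$ and let $P\to\infty$ in $\gamma^2\le CV/P$. ∎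

Now we put the kernels together, for a general graph. To localize all points to one ball of radius about $P$ without breaking translation invariance, we use the weight, for $x\in(\mathbb R^d)^k$,
$$w(x)=P^{-d}\int_{\mathbb R^d}\prod_{i=1}^ke^{-|x_i-u|^2/P^2}du=\Big(\frac\pi k\Big)^{d/2}\exp\Big(-\frac1{k\lambda}\sum_{i<j}|x_i-x_j|^2\Big).$$
The second equality follows by completing the square: with $\bar x=\frac1k\sum x_i$ we have $\sum_i|x_i-u|^2=k|u-\bar x|^2+\sum_i|x_i|^2-\frac1k|\sum_ix_i|^2$, and the last difference is $\frac1k\sum_{i<j}|x_i-x_j|^2$. On a configuration all $|x_i-x_j|\le(k-1)P$, so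
$$c\le w(x)\le C\quad\text{on configurations.}\tag{2}$$
For $\alpha\in[0,1]^E$, one frequency per edge, let
$$B_\alpha(f)=\sum_{x\in(\mathbb Z^d)^k}w(x)\,e\Big(\sum_{\epsilon=\{i,j\}\in E}\alpha_\epsilon|x_i-x_j|^2\Big)\prod_if_i(x_i).$$
Integrating out $\alpha$ gives, for $f_i\ge0$,
$$c\,N_G\Lambda_G(f)\le\sum_{x\text{ configuration}}w(x)\prod_if_i(x_i)=\int_{[0,1]^E}e\Big(-\lambda\sum_\epsilon\alpha_\epsilon\Big)B_\alpha(f)\,d\alpha .\tag{3}$$

**Lemma 6.** In every dimension $d\ge1$:

(A) for $\emptyset\ne I\subset\{1,\dots,k\}$: $|B_\alpha(f)|\le CP^{d(k-|I|)}\prod_{i\in I}\|f_i\|_1\prod_{i\notin I}\|f_i\|_\infty$;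

(B) for each edge $\epsilon=\{a,b\}$: $|B_\alpha(f)|\le CP^{d(k-1)}\gamma(\alpha_\epsilon)^d\|f_a\|_2\|f_b\|_2\prod_{i\ne a,b}\|f_i\|_\infty$.

*Proof.* Since $P\ge1$, $\sum_{x\in\mathbb Z^d}e^{-|x-u|^2/P^2}\le CP^d$ uniformly in $u$.

(A) For fixed $(x_i)_{i\in I}$, summing over the other variables inside the integral defining $w$ gives $\sum_{(x_i)_{i\notin I}}w(x)\le CP^{d(k-|I|)}P^{-d}\int\prod_{i\in I}e^{-|x_i-u|^2/P^2}du\le CP^{d(k-|I|)}$; the last integral is at most that of a single Gaussian, since $I\ne\emptyset$.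

(B) Fix $u$ and all $x_i$ with $i\ne a,b$. Since $G$ is simple, every phase other than that of $\epsilon$ involves at most one of $x_a,x_b$. So, up to a unimodular constant and the factor $\prod_{i\ne a,b}f_i(x_i)e^{-|x_i-u|^2/P^2}$, the sum over $x_a,x_b$ is
$$\sum_{x_a,x_b}F_a(x_a)F_b(x_b)\,e(\alpha_\epsilon|x_a-x_b|^2)\,e^{-|x_a-u|^2/2P^2}e^{-|x_b-u|^2/2P^2},$$
where $|F_a(x)|=|f_a(x)|e^{-|x-u|^2/2P^2}$ and similarly for $F_b$: half of each Gaussian is kept for the kernel, and the one-variable phases are absorbed into $F_a,F_b$. The kernel is a tensor product of $d$ kernels of Lemma 4, so the double sum is at most $(CP\gamma(\alpha_\epsilon))^d\|F_a\|_2\|F_b\|_2$. Summing over the $x_i$, $i\neq a,b$, costs $CP^{d(k-2)}\prod_{i\ne a,b}\|f_i\|_\infty$. Finally $\int\|F_a\|_2^2\,du=\sum_x|f_a(x)|^2\int e^{-|x-u|^2/P^2}du=(\sqrt\pi P)^d\|f_a\|_2^2$, so by Cauchy–Schwarz $\int\|F_a\|_2\|F_b\|_2\,du\le CP^d\|f_a\|_2\|f_b\|_2$. The total power of $P$ is $-d+d(k-2)+d+d=d(k-1)$. ∎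

For one edge these two bounds already finish the job.

**Proposition 7.** Let $G=K_2$, $d\ge5$, $\frac12<\sigma<1-\frac2d$. The estimate holds at $(\sigma,\sigma)$.

*Proof.* Replacing $f_i$ by $|f_i|$, assume $f_i\ge0$. Let $\eta=2(1-\sigma)$, so $\frac4d<\eta<1$ and $(\sigma,\sigma)=\eta(\frac12,\frac12)+(1-\eta)(1,1)$. For a fixed $\alpha$, (B) gives $CP^d\gamma(\alpha)^d$ at $(\frac12,\frac12)$, and (A) with $I=\{1,2\}$ gives $C$ at $(1,1)$. By Lemma 3, $|B_\alpha(f)|\le CP^{d\eta}\gamma(\alpha)^{d\eta}\prod\|f_i\|_{1/\sigma}$. Since $d\eta>4$, (3) and Lemma 5(iii) give $N_G\Lambda_G(f)\le CP^{d\eta-2}\prod\|f_i\|_{1/\sigma}$.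

It remains to see $N_{K_2}(\lambda)\ge cP^{d-2}$. Let $r_n(\lambda)$ count representations of $\lambda$ as an ordered sum of $n$ squares. By Jacobi's theorem, $r_4(n)=8\sum_{\delta\mid n,\,4\nmid\delta}\delta$, which is at least $8n$ for odd $n$. There are at least $c\sqrt\lambda$ integers $t$ with $|t|\le\sqrt{\lambda/2}$ and $\lambda-t^2$ odd (even $t$, including $0$, if $\lambda$ is odd; odd $t$, including $\pm1$, if $\lambda\geq 2$ is even), and each has $r_4(\lambda-t^2)\ge4\lambda$. So $r_5(\lambda)\ge c\lambda^{3/2}$, and then $r_d(\lambda)\ge\sum_{z\in\mathbb Z^{d-5},\,|z|^2\le\lambda/2}r_5(\lambda-|z|^2)\ge c\lambda^{\frac{d-5}2+\frac32}=cP^{d-2}$.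

Dividing, $\Lambda_G(f)\le CP^{d(\eta-1)}\prod\|f_i\|_{1/\sigma}$, and $\eta-1=1-2\sigma$. ∎

The order of operations is what made this work. In Section 4 we interpolated after summing over the solutions of $|x-y|^2=\lambda$; here we interpolate for each $\alpha$ separately and integrate afterwards.

## 6. Trees follow from one edge; a cycle costs a power of $\lambda$

**Proposition 8.** Let $G$ be a tree and $d\ge5$. There is a nonempty open $U\subset(1,\infty)^k$ on which (1) holds, with sharp exponent.

*Proof.* In a tree the edge vectors can be chosen independently, so $N_G=N_{K_2}^{k-1}$, and a placed edge $\{a,b\}$ extends to exactly $N_{K_2}^{k-2}$ configurations. Hence $|\Lambda_G(f)|\le\prod_{i\ne a,b}\|f_i\|_\infty\,\Lambda_{K_2}(|f_a|,|f_b|)$. By Proposition 7 the estimate for $G$ holds at the point with $s_a=s_b=\sigma\in(\frac12,1-\frac2d)$ and all other $s_i=0$. Its sum exceeds $1$. By the corollary in Section 4, the estimate holds on the convex hull of this point and $\Delta$, which has nonempty interior.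 The hull lies in $[0,1]^k\cap\{\sum s_i\ge1\}$, so its interior lies in $(0,1)^k\cap\{\sum s_i>1\}$. Let $U$ be the set of $p$ with $(1/p_i)_i$ in that interior. Every $\lambda\ge1$ is admissible (Lagrange's four-square theorem), so Lemma 2(i) shows sharpness. ∎

For a graph with a cycle, a sensible first try is to delete edges. Let $T$ be a spanning tree. A configuration of $G$ is one of $T$, so for $f_i\ge0$ we have $N_G\Lambda_G(f)\le N_T\Lambda_T(f)$, and $\Lambda_T$ is under control. But by Theorem A(a), which applies to $T$ as well when $d\ge\max(4m+1,5k)$,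
$$\frac{N_T}{N_G}\asymp\frac{P^{(d-2)(k-1)}}{P^{d(k-1)-2m}}=P^{2(m-k+1)}=\lambda^{m-k+1},$$
so this loses one power of $\lambda$ for each deleted edge; for the triangle it loses $\lambda$. On the balls of Lemma 2(i), $\Lambda_G$ and $\Lambda_T$ are both $\asymp P^d$ (the upper bound is Proposition 1), so the inequality itself loses that much.

Keeping all phases but using (B) for one edge $\epsilon$ only is no better: in (3) the other $m-1$ frequencies are integrated over $[0,1]$ against a bound that does not depend on them, so we save $P^{-2}$ once and need it $m$ times.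

Two things thus change for general $G$. All edges must contribute their saving at the same time, although (B) treats one edge at a time. And the lower bound for $N_G$ no longer comes from sums of squares; we have to count configurations of a graph with cycles.

## 7. A geometric mean over the edges

The bound (B) holds for every edge, at the point $h_\epsilon\in[0,1]^k$ equal to $\frac12$ at the two ends of $\epsilon$ and $0$ elsewhere. Interpolating among all of them with equal weights splits the exponent $d$ of $\gamma$ into $m$ equal parts, one for each $\alpha_\epsilon$. This is affordable when $d/m>4$. Put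
$$\bar h=\frac1m\sum_\epsilon h_\epsilon,\qquad\bar h_i=\frac{\deg i}{2m},\qquad\sum_i\bar h_i=1 .$$
For the triangle $\bar h=(\frac13,\frac13,\frac13)$; for the path $1-2-3$, $\bar h=(\frac14,\frac12,\frac14)$. Write $1_I$ for the indicator vector of $I\subset\{1,\dots,k\}$.

**Proposition 9.** Let $d>4m$ and $s\in\mathcal R$. Then for all finitely supported $f_i\ge0$,
$$N_G(\lambda)\Lambda_G(f)\le CP^{d(k-1)-2m}P^{d(1-\sum s_i)}\prod_i\|f_i\|_{1/s_i}.$$

*Proof.*

**Step 1: write $s$ as a convex combination of points where Lemma 6 applies.** At $\eta=\frac{4m}d$ the inequalities $\eta\bar h_i\le s_i\le1-\eta(1-\bar h_i)$ read $\frac{2\deg i}d\le s_i\le1-\frac{4m-2\deg i}d$. They are strict on $\mathcal R$, so there is $\eta\in(\frac{4m}d,1)$ with $\eta\bar h_i\le s_i\le1-\eta(1-\bar h_i)$ for all $i$. Put $t=(s-\eta\bar h)/(1-\eta)$. The two inequalities say $t\in[0,1]^k$, and $\sum t_i=\frac{\sum s_i-\eta}{1-\eta}\ge1$.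

The polytope $\{t\in[0,1]^k:\sum t_i\ge1\}$ is the convex hull of $\{1_I:I\neq\emptyset\}$. Indeed an extreme point has $k$ linearly independent active constraints among $t_i=0$, $t_i=1$, $\sum t_i=1$. So either all coordinates are in $\{0,1\}$, or $k-1$ of them are and $\sum t_i=1$, which makes the last one an integer too. Hence $t=\sum_Ic_I1_I$, a convex combination, and
$$s=\sum_\epsilon\frac\eta m\,h_\epsilon+(1-\eta)\sum_Ic_I1_I .$$

**Step 2: interpolate for fixed $\alpha$.** Use (B) at each $h_\epsilon$ with weight $\eta/m$ and (A) at each $1_I$ with weight $(1-\eta)c_I$. Since $\sum_Ic_I|I|=\sum t_i$, the power of $P$ is $d$ times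
$$\eta(k-1)+(1-\eta)\Big(k-\sum t_i\Big)=k-\eta-\Big(\sum s_i-\eta\Big)=k-\sum s_i .$$
So Lemma 3 gives $|B_\alpha(f)|\le CP^{d(k-\sum s_i)}\prod_\epsilon\gamma(\alpha_\epsilon)^{\eta d/m}\prod_i\|f_i\|_{1/s_i}$.

**Step 3: integrate over $\alpha$.** The bound is a product of functions of single variables, so by (3)
$$cN_G\Lambda_G(f)\le CP^{d(k-\sum s_i)}\Big(\int_0^1\gamma^{\eta d/m}d\alpha\Big)^m\prod_i\|f_i\|_{1/s_i},$$
and since $\eta d/m>4$, Lemma 5(iii) bounds the bracket by $CP^{-2}$. Finally $d(k-\sum s_i)-2m=d(k-1)-2m+d(1-\sum s_i)$. ∎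

To get (1) we divide by $N_G$, and for that we need $N_G\ge cP^{d(k-1)-2m}$ for every admissible $\lambda$.

## 8. Counting configurations: $N_G(\lambda)\asymp P^{d(k-1)-2m}$

Assume $(*)$ in this section. We count with the weight $w$: let $N_w(\lambda)=\sum_{y\in S_G(\lambda)}w(y)$. By (2), $cN_G\le N_w\le CN_G$.

**Step 1: reduce to a one-dimensional exponential sum.** The weight factors over the $d$ coordinates. For $v\in\mathbb R^k$ let $W(v)=(\pi/k)^{1/2}e^{-\frac1k\sum_{i<j}(v_i-v_j)^2}$, $w_1(y)=W(y/P)$, and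
$$\Theta(\alpha)=\sum_{y\in\mathbb Z^k,\,y_1=0}w_1(y)\,e\Big(\sum_\epsilon\alpha_\epsilon(y_i-y_j)^2\Big).$$
On $v_1=0$ we have $\sum_{i<j}(v_i-v_j)^2\ge|v|^2$, so everything converges absolutely, and
$$N_w(\lambda)=\int_{[0,1]^E}\Theta(\alpha)^d\,e\Big(-\lambda\sum_\epsilon\alpha_\epsilon\Big)d\alpha .$$

**Step 2: bound $\Theta$, and get the upper bound for $N_G$.** Apply Lemma 6(B) in dimension one with all $f_i=1_{[1,L]}$. It gives $|B_\alpha(f)|\le CP^{k-1}\gamma(\alpha_\epsilon)L$. On the other hand, translating $x_1$ to $0$, $L^{-1}B_\alpha(f)$ is the sum defining $\Theta(\alpha)$ with each term multiplied by $L^{-1}\#\{x:x+y_i\in[1,L]\ \forall i\}$, which lies in $[0,1]$ and tends to $1$. By dominated convergence $L^{-1}B_\alpha(f)\to\Theta(\alpha)$. So $|\Theta(\alpha)|\le CP^{k-1}\gamma(\alpha_\epsilon)$ for every edge, and the geometric mean is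
$$|\Theta(\alpha)|\le CP^{k-1}\prod_\epsilon\gamma(\alpha_\epsilon)^{1/m}.\tag{4}$$
Use Lemma 5(iii) with $r=d/m>4$. First, $N_w\le\int|\Theta|^d\le CP^{d(k-1)-2m}$, which is the upper bound in Theorem A(a). Second, a point outside $\mathfrak M_1(Q,T)^E$ has some coordinate outside $\mathfrak M_1(Q,T)$; summing over which one,
$$\int_{[0,1)^E\setminus\mathfrak M_1(Q,T)^E}|\Theta|^d\,d\alpha\le CP^{d(k-1)-2m}\big(P^{2-\frac d{2m}}+Q^{2-\frac d{2m}}+T^{1-\frac d{2m}}\big).\tag{5}$$

**Step 3: evaluate $\Theta$ near rational points.** For $\rho\in(\mathbb Q/\mathbb Z)^E$ let $q_\epsilon$ be the reduced denominator of $\rho_\epsilon$, and let $s(\rho)$ be the average of $e\big(\sum_\epsilon\rho_\epsilon(y_i-y_j)^2\big)$ over $y\in(\mathbb Z/q)^k$ with $y_1=0$, where $q$ is any common denominator; the average does not depend on $q$. (This $s(\cdot)$ is a function on rational points, not the exponent vector.) For example, for $K_2$ and $\rho=\frac13$, $s(\rho)=\frac13(1+2e(\frac13))=\frac i{\sqrt3}$. Let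
$$I(\beta)=\int_{v\in\mathbb R^k,\,v_1=0}F_\beta(v)\,dv,\qquad F_\beta(v)=W(v)\,e\Big(\sum_\epsilon\beta_\epsilon(v_i-v_j)^2\Big).$$
We claim that for fixed $\rho$ and $T$,
$$P^{-(k-1)}\Theta(\rho+\beta P^{-2})\to s(\rho)I(\beta)\quad(P\to\infty)\quad\text{uniformly in }|\beta_\epsilon|\le T.\tag{6}$$
Let $q$ be a common denominator of $\rho$. Sorting $y$ by its residue class $a$ mod $q$,
$$\Theta(\rho+\beta P^{-2})=\sum_{a\in(\mathbb Z/q)^k,\,a_1=0}e\Big(\sum_\epsilon\rho_\epsilon(a_i-a_j)^2\Big)\sum_{y\equiv a\,(q),\,y_1=0}F_\beta(y/P).$$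
The inner sum times $(q/P)^{k-1}$ is a Riemann sum for $I(\beta)$ with cubes of side $q/P$ tiling $\mathbb R^{k-1}$. By the Gaussian decay of $W$ on $v_1=0$, $|\nabla F_\beta(v)|\le C_T(1+|v|)^{-k}$ there for $|\beta_\epsilon|\le T$. For $q\le P$ the cubes have bounded diameter, so $1+|v|$ varies by at most a constant factor on each, and the error is at most $C_T\frac qP\int_{\mathbb R^{k-1}}(1+|v|)^{-k}dv\le C_T\frac qP$. Averaging over the $q^{k-1}$ classes gives (6).

**Step 4: bounds that make the main term converge.** Divide (4) at $\alpha=\rho+\beta P^{-2}$ by $P^{k-1}$ and let $P\to\infty$. By (6) and Lemma 5(iv), $|s(\rho)I(\beta)|\le C\prod_\epsilon(q_\epsilon(1+|\beta_\epsilon|))^{-1/2m}$. Taking $\beta=0$ (where $I(0)>0$), respectively $\rho=0$ (where $s(0)=1$),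
$$|s(\rho)|\le C\prod_\epsilon q_\epsilon^{-1/2m},\qquad|I(\beta)|\le C\prod_\epsilon(1+|\beta_\epsilon|)^{-1/2m}.\tag{7}$$
Since $\frac d{2m}>2$, the series and the integral
$$\mathfrak S(\lambda)=\sum_{\rho\in(\mathbb Q/\mathbb Z)^E}s(\rho)^d\,e\Big(-\lambda\sum_\epsilon\rho_\epsilon\Big),\qquad\mathfrak J=\int_{\mathbb R^E}I(\beta)^d\,e\Big(-\sum_\epsilon\beta_\epsilon\Big)d\beta$$
converge absolutely, uniformly in $\lambda$: $\sum_\rho\prod_\epsilon q_\epsilon^{-d/2m}=\big(\sum_q\varphi(q)q^{-d/2m}\big)^m<\infty$ ($\varphi$ is Euler's function), and the integral is dominated by a product of convergent one-dimensional ones.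

**Step 5: the asymptotic formula.** Let $\mathfrak S_Q$ and $\mathfrak J_T$ be the parts with all $q_\epsilon\le Q$, respectively all $|\beta_\epsilon|\le T$. For fixed $Q,T$ and $2TP^{-2}<Q^{-2}$, the set $\mathfrak M_1(Q,T)^E$ mod $1$ is a disjoint union of boxes $\rho+[-TP^{-2},TP^{-2}]^E$, one for each $\rho$ with all $q_\epsilon\le Q$. On each box substitute $\alpha=\rho+\beta P^{-2}$; as $\lambda=P^2$, $\lambda\alpha_\epsilon=\lambda\rho_\epsilon+\beta_\epsilon$, and $d\alpha=P^{-2m}d\beta$. By (6), the part of $P^{2m-d(k-1)}N_w$ from the boxes differs from $\mathfrak S_Q(\lambda)\mathfrak J_T$ by a quantity tending to $0$. By (5) and $P^{2-d/2m}\to0$,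
$$\limsup_{\lambda\to\infty}\big|P^{2m-d(k-1)}N_w(\lambda)-\mathfrak S_Q(\lambda)\mathfrak J_T\big|\le C\big(Q^{2-\frac d{2m}}+T^{1-\frac d{2m}}\big).$$
Since $\sup_\lambda|\mathfrak S_Q(\lambda)\mathfrak J_T-\mathfrak S(\lambda)\mathfrak J|\to0$ as $Q,T\to\infty$, letting $Q,T\to\infty$ gives
$$N_w(\lambda)=P^{d(k-1)-2m}\big(\mathfrak S(\lambda)\mathfrak J+o(1)\big)\qquad(\lambda\to\infty).\tag{8}$$
What remains is to bound $\mathfrak J$ and $\mathfrak S(\lambda)$ below by positive constants, the latter for admissible $\lambda$. Both are densities of solutions, real and $p$-adic, and both are positive near a nonsingular solution.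

**Step 6: when a solution is nonsingular.** Let $\Phi(y)=(|y_i-y_j|^2)_{\{i,j\}\in E}$ as a function of $(y_2,\dots,y_k)$ with $y_1=0$ and entries in a field of characteristic $0$; here $|z|^2=\sum_lz_l^2$.

**Lemma 10.** The differential of $\Phi$ at $y$ is surjective if $y_2,\dots,y_k$ are linearly independent. If $G$ is a tree, it is enough that all edge vectors $y_i-y_j$, $\{i,j\}\in E$, are nonzero.

*Proof.* Let $Y=(y_2,\dots,y_k)$, a $d\times(k-1)$ matrix of rank $k-1$. The differential of the Gram matrix $Y^TY$ is $D\mapsto Y^TD+D^TY$. It is onto the symmetric matrices: given $M$ symmetric, solve $Y^TD=\frac12M$, which is possible because $Y^T$ has rank $k-1$. The Gram entries correspond linearly and bijectively to all $|y_i-y_j|^2$, $i<j$, through $|y_i-y_1|^2=|y_i|^2$ and $2y_i\cdot y_j=|y_i|^2+|y_j|^2-|y_i-y_j|^2$, and $\Phi$ consists of some of these. For a tree, the edge vectors $z_\epsilon$ are free linear coordinates, $\Phi=(|z_\epsilon|^2)_\epsilon$, and each differential $2z_\epsilon\cdot dz_\epsilon$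 is nonzero. ∎

**Step 7: $\mathfrak J>0$.** We have $I(\beta)^d=\int_{(\mathbb R^d)^{k-1}}e(\beta\cdot\Phi(v))W_d(v)\,dv$, where $W_d$, the product of $W$ over the coordinates, is smooth and positive. So $I^d$ is the Fourier transform of the finite measure $\mu$, the push-forward of $W_d\,dv$ under $\Phi$. As $I^d$ is integrable, $\mu$ has the continuous density $g(z)=\int I(\beta)^de(-\beta\cdot z)\,d\beta$, and $\mathfrak J=g(1,\dots,1)$. A regular simplex of side $1$ with one vertex at $0$ (it exists because $d\ge k-1$) gives a point $v^*$ with $\Phi(v^*)=(1,\dots,1)$ and, by Lemma 10, surjective differential. Near $v^*$ there are smooth coordinates $(z,u)\in A\times B$ with $\Phi=z$, where $A$ is a neighborhood of $(1,\dots,1)$, and in which, after shrinking, the density of $W_d\,dv$ is at least some $c>0$. Hence $\int\phi\,d\mu\ge c\int\phi$ for every $\phi\ge0$ supported in $A$, so $g\ge c$ almost everywhere on $A$. By continuity $\mathfrak J\ge c>0$.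

**Step 8: factor $\mathfrak S(\lambda)$ into local densities.** Write $\rho=\sum_p\rho_p$ with $\rho_p\in(\mathbb Z[1/p]/\mathbb Z)^E$, and choose a common denominator $q=\prod p^{n_p}$ with $p^{n_p}\rho_p=0$. The phase belonging to $\rho_p$ depends only on $y$ mod $p^{n_p}$, so by the Chinese remainder theorem the average factors: $s(\rho)=\prod_ps(\rho_p)$. The factor $e(-\lambda\sum_\epsilon\rho_\epsilon)$ also factors. The product of the absolutely convergent sums
$$\sigma_p(\lambda)=\sum_{\rho\in(\mathbb Z[1/p]/\mathbb Z)^E}s(\rho)^d\,e\Big(-\lambda\sum_\epsilon\rho_\epsilon\Big)$$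
over $p\le M$ is the part of $\mathfrak S(\lambda)$ whose denominators involve only primes $\le M$, so $\mathfrak S(\lambda)=\lim_{M\to\infty}\prod_{p\le M}\sigma_p(\lambda)$.

Next, $s(\rho)^d$ is the average of $e(\rho\cdot\Phi(y))$ over $y\in((\mathbb Z/p^n)^d)^{k-1}$ when $p^n\rho=0$. Summing $e\big(\rho\cdot(\Phi(y)-(\lambda,\dots,\lambda))\big)$ over $\rho\in(p^{-n}\mathbb Z/\mathbb Z)^E$ gives $p^{nm}$ if $\Phi(y)\equiv(\lambda,\dots,\lambda)$ mod $p^n$, and $0$ otherwise. So the partial sum over $(p^{-n}\mathbb Z/\mathbb Z)^E$ equals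
$$p^{-n(d(k-1)-m)}\,\#\{y\bmod p^n:\ y_1=0,\ |y_i-y_j|^2\equiv\lambda\ (p^n)\ \ \forall\{i,j\}\in E\},\tag{9}$$
and $\sigma_p(\lambda)\ge0$ is the limit of these densities as $n\to\infty$.

**Step 9: dispose of the large primes.** Put $a_p=\sum_{0\ne\rho\in(\mathbb Z[1/p]/\mathbb Z)^E}|s(\rho)|^d$; then $|\sigma_p(\lambda)-1|\le a_p$ for all $\lambda$. By absolute convergence $\sum_pa_p<\infty$, so there is $p_0$ with $\sum_{p>p_0}a_p\le\frac12$. Then $\prod_{p_0<p\le M}\sigma_p(\lambda)\ge\prod(1-a_p)\ge1-\sum a_p\ge\frac12$ for all $\lambda$ and $M$. Only the finitely many $p\le p_0$ remain.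

**Step 10: a nonsingular $p$-adic solution makes $\sigma_p$ positive.** Recall that the ring $\mathbb Z_p$ of $p$-adic integers is compact and contains the positive integers as a dense subset. For $r\in\mathbb Z[1/p]/\mathbb Z$, $\lambda\mapsto e(-\lambda r)$ depends only on $\lambda$ modulo a power of $p$, so it extends to $\mathbb Z_p$. By uniform absolute convergence $\sigma_p$ extends to a continuous function on $\mathbb Z_p$, still the limit of the densities (9).

**Lemma 11.** Let $\lambda\in\mathbb Z_p$. If $\Phi(y)=(\lambda,\dots,\lambda)$ has a solution $y\in(\mathbb Z_p^d)^{k-1}$ with surjective differential over $\mathbb Q_p$, then $\sigma_p(\lambda)>0$.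

*Proof.* Put $N=d(k-1)$ and $F=\Phi-(\lambda,\dots,\lambda)$. Some $m\times m$ Jacobian minor of $F$ at $y$ has finite valuation $v$. Change the remaining $N-m$ coordinates of $y$ by arbitrary multiples of $p^{2v+1}$: then still $F\equiv0$ mod $p^{2v+1}$, and the minor still has valuation $v$. Keep these $N-m$ coordinates fixed. Let $x\in\mathbb Z_p^m$ be the other coordinates, $J$ the Jacobian matrix of $F$ in them, $\delta=\det J$ and $J^*$ its adjugate, so $JJ^*=\delta$. Since $\delta^2$ has valuation $2v$, $F(x)=\delta^2pu$ with $u\in\mathbb Z_p^m$. For $h\in\mathbb Z_p^m$, Taylor expansion gives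
$$F(x+\delta h)=F(x)+\delta Jh+\delta^2R(h)=\delta J\big(pJ^*u+h+J^*R(h)\big),$$
where $R$ is homogeneous quadratic with coefficients in $\mathbb Z_p$. The map $h\mapsto-pJ^*u-J^*R(h)$ sends $p\mathbb Z_p^m$ to itself. It is a contraction there: $R(h)-R(h')$ is a sum of products of a coordinate of $h-h'$ with an element of $p\mathbb Z_p$. So it has a fixed point $h$, and $F(x+\delta h)=0$. Each choice of the $N-m$ coordinates therefore extends to an exact solution. For $n\ge2v+1$ this gives at least $p^{(n-2v-1)(N-m)}$ distinct solutions mod $p^n$, so $\sigma_p(\lambda)\ge p^{-(2v+1)(N-m)}>0$ by (9). ∎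

**Step 11: find nonsingular solutions for all relevant $\lambda$.** Let $X_p=\mathbb Z_p$ for odd $p$; $X_2=\mathbb Z_2$ if $G$ is bipartite, $X_2=2\mathbb Z_2$ otherwise. Admissible $\lambda$ lie in every $X_p$: if $G$ has an odd cycle, its edge vectors $z$ taken around the cycle sum to $0$, and $|z|^2\equiv\sum_lz_l$ mod $2$, so (odd)$\cdot\lambda\equiv0$ mod $2$, as for the triangle in Section 1.

**Lemma 12.** For every prime $p$ and every $\lambda\in X_p$ there is a solution as in Lemma 11.

*Proof.* First, every $\mu\in\mathbb Z_p$ is $|v|^2$ for some $0\ne v\in\mathbb Z_p^5$. Indeed the sums of four squares in $\mathbb Z_p$ form a compact set containing all positive integers (Lagrange), which are dense; so $\mu-1$ is a sum of four squares, and we take the fifth coordinate to be $1$.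

*Case $d\ge5k$ and $\lambda\in2\mathbb Z_p$ (which is all of $\mathbb Z_p$ for odd $p$).* Choose $0\ne v\in\mathbb Z_p^5$ with $|v|^2=\lambda/2$ and $Y_i=v\otimes e_i\in\mathbb Z_p^{5k}\subset\mathbb Z_p^d$: that is, split $5k$ coordinates into $k$ blocks of five and put $v$ in the $i$-th block. Then $|Y_i-Y_j|^2=2|v|^2=\lambda$ for all $i\ne j$, and the $Y_i$ are linearly independent; hence so are $y_i=Y_i-Y_1$, $i\ge2$.

*Case $d\ge5k$, $G$ bipartite with parts $A,B$, and $\lambda\in\mathbb Z_p$.* Take $v=(1,0,0,0,0)$ and $0\ne u\in\mathbb Z_p^5$ with $|u|^2=\lambda-1$. Put $Y_i=v\otimes e_i$ for $i\in A$ and $Y_i=u\otimes e_i$ for $i\in B$. On edges $|Y_i-Y_j|^2=|v|^2+|u|^2=\lambda$, and again the $y_i=Y_i-Y_1$, $i\ge2$, are independent.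

*Case $G$ a tree, $d\ge5$.* Let every edge vector, oriented away from vertex $1$, equal some $v\ne0$ with $|v|^2=\lambda$.

Under $(*)$ these cases cover every $p$ and every $\lambda\in X_p$, and the solutions are nonsingular by Lemma 10. ∎

**Step 12: conclude.** By Lemmas 11 and 12, $\sigma_p$ is continuous and positive on the compact set $X_p$, hence bounded below there by a positive constant, for each of the finitely many $p\le p_0$. With Step 9, $\mathfrak S(\lambda)\ge c>0$ for all admissible $\lambda$. By (8) and Step 7, $N_G\ge cN_w\ge cP^{d(k-1)-2m}$ for all admissible $\lambda\ge\lambda_0$. For admissible $\lambda<\lambda_0$ use $N_G\ge1$. Together with Step 2 this proves Theorem A(a). ∎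

## 9. Proof of Theorem A

Part (a) is Section 8.

**Part (b).** Replace $f_i$ by $|f_i|$ and divide the bound of Proposition 9 by $N_G\ge cP^{d(k-1)-2m}$; since $P^{d(1-\sum s_i)}=\lambda^{\frac d2(1-\sum s_i)}$, the estimate holds at every $s\in\mathcal R$.

The set $U$ is given by strict inequalities, so it is open. Those of $\mathcal R$ force $0<s_i<1$, because $\deg i\ge1$ and $4m-2\deg i>0$; so $U\subset(1,\infty)^k$. For nonemptiness, $\bar h$ satisfies the strict inequalities of $\mathcal R$: $\frac{\deg i}{2m}>\frac{2\deg i}d$ and $1-\bar h_i=\frac{2m-\deg i}{2m}>\frac{2(2m-\deg i)}d$, both because $d>4m$ and $0<\deg i<2m$. As $\sum\bar h_i=1$, the point $\bar h+\varepsilon(1,\dots,1)$ lies in $\mathcal R\cap\{\sum s_i>1\}$ for small $\varepsilon>0$.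

**Part (c).** The lower bound for $A$ is Lemma 2(i). Since $d\ge k$, every $\lambda=2n^2$ with $n\ge1$ is admissible: take $y_i=n(e_i-e_1)$, so that $|y_i-y_j|^2=2n^2$ for all $i\ne j$. If (1) held with the power lowered by $\varepsilon>0$, then $c\lambda^{\frac d2(1-\sum s_i)}\le C\lambda^{\frac d2(1-\sum s_i)-\varepsilon}$ for all these $\lambda$, which is false for large $n$. ∎

## 10. Necessary conditions, the hyperplane again, and low dimensions: proof of Theorem B

**Part (i).** The failure is Lemma 2(ii). For the equivalence, fix $s\in(0,1)^k$. If $\sum s_i<1$, the estimate fails in every dimension $d\ge k$, since $\lambda=2$ is admissible there. If $\sum s_i\ge1$, then for all large $d$ hypothesis $(*)$ holds and $s\in\mathcal R$, because $\frac{2\deg i}d$ and $\frac{4m-2\deg i}d$ tend to $0$; so Theorem A(b) applies.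

**Part (ii).** For the first condition, test point masses at the vertices of one configuration. Then $\Lambda_G=1/N_G\ge cP^{2m-d(k-1)}$ by Theorem A(a), and all norms are $1$. Letting $\lambda\to\infty$ through admissible values, $2m-d(k-1)\le d(1-\sum s_i)$, which is $\sum(1-s_i)\ge\frac{2m}d$.

For the second, fix $i$. Let $f_i=\delta_0$, $f_j=1_{\{|x|^2=\lambda\}}$ for $j\sim i$, and $f_j=1_{B(0,kP)\cap\mathbb Z^d}$ for all other $j$. By translation invariance exactly $N_G$ configurations have $x_i=0$, and on each the product is $1$. So $\Lambda_G(f)=1$. By Theorem A(a) for $K_2$ (a tree with $m=1$; $d\ge5$), $\#\{|x|^2=\lambda\}\le CP^{d-2}$. The estimate gives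
$$1\le CP^{(d-2)\sum_{j\sim i}s_j+d\sum_{j\ne i,\,j\not\sim i}s_j+d(1-\sum_js_j)}=CP^{d(1-s_i)-2\sum_{j\sim i}s_j}$$
for infinitely many $\lambda$, so the last exponent is $\ge0$.

**Part (iii).** Convexity and $\Delta$ are the corollary in Section 4. Under $(*)$, Theorem A(b) provides a point $a$ with $\sum a_i>1$ where the estimate holds. Let $z\in\Delta\cap(0,1)^k$, and let $s$ be near $z$ with $\sum s_i\ge1$. Put $\mu=\frac{\sum s_i-1}{\sum a_i-1}$, which is small, and $z'=\frac{s-\mu a}{1-\mu}$. Since $\mu(\sum a_i-1)=\sum s_i-1$, we get $\sum s_i-\mu\sum a_i=1-\mu$, so $\sum z_i'=1$. Also $z'$ is near $z$, so $z'\in(0,1)^k$ and $z'\in\Delta$. As $s=(1-\mu)z'+\mu a$, the estimate holds at $s$ by convexity.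

**Part (iv).** For a tree and $d\ge5$, this is Proposition 8. Now let $G$ be bipartite (for example a tree) and $d\le4$. Every $\lambda=4^j$ is admissible: put $0$ on one part and $2^je_1$ on the other, then translate so that $y_1=0$. With a spanning tree, and regarding $\mathbb Z^d$ as contained in $\mathbb Z^4$, Jacobi's theorem gives for $j\ge1$
$$N_G(4^j)\le r_4(4^j)^{k-1}=\big(8(1+2)\big)^{k-1}=24^{k-1},$$
since the divisors of $4^j$ not divisible by $4$ are $1$ and $2$. Point masses at the vertices of a configuration give $\Lambda_G\ge24^{-(k-1)}$ with all norms $1$, so the estimate at $s$ would give $24^{-(k-1)}\le C4^{j\frac d2(1-\sum s_i)}$ for all $j\ge1$. This fails if $\sum s_i>1$. By part (i) the estimate also fails if $\sum s_i<1$. So it can hold only on the hyperplane $\sum s_i=1$, and no nonempty open $U$ exists. ∎
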